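\title{A model in which every uncountable set of reals has a dominating Borel image}

\begin{abstract}
A set of reals $X$ has the property $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ if from every sequence of countable Borel $\gamma$-covers of $X$ one can select one member of each cover so that the selected sets cover $X$. We show that ZFC, if consistent, does not prove that there is an uncountable set with this property. We construct a model with $\mathfrak d=\aleph_1<\mathfrak c=\aleph_2$ in which every uncountable set of reals is mapped by a Borel function onto a dominating family. Since every set of size $\aleph_1$ has the property when $\aleph_1<\mathfrak d$, the existence of an uncountable set with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is independent of ZFC. The model is obtained by a countable support iteration of length $\omega_2$ of a proper $\omega^\omega$-bounding forcing notion, which is built under CH from a tower of sequences of clopen sets.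
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X\subseteq\mathbb R$. A \emph{Borel cover} of $X$ is a family of Borel subsets of $\mathbb R$ whose union contains $X$. A Borel cover is a \emph{$\gamma$-cover} of $X$ if it is infinite and every element of $X$ belongs to all but finitely many of its members. Let $\mathcal B$ be the collection of countable Borel covers of $X$ and $\mathcal B_\Gamma$ the collection of countable Borel $\gamma$-covers of $X$. The set $X$ has the property $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ if for every sequence $(\mathcal U_n:n\in\omega)$ of members of $\mathcal B_\Gamma$ there are sets $b_n\in\mathcal U_n$ such that $\{b_n:n\in\omega\}\in\mathcal B$, that is, such that the selected sets $b_n$ cover $X$. We call such a sequence $(b_n)$ a \emph{selection}. The following question is posed by Scheepers and Tsaban~\cite{ST}.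

\begin{quote}
\emph{Does ZFC prove that there is an uncountable set $X\subseteq\mathbb R$ with the property $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$?}
\end{quote}

The property is a notion of smallness. Every countable set $\{x_n:n\in\omega\}$ has it: choose $b_n\in\mathcal U_n$ containing $x_n$. The set of irrationals, identified with the Baire space $\omega^\omega$, does not: let $\mathcal U_n$ consist of the sets $\{x:x(n)\le k\}$ for $k\in\omega$; a selection is given by a function $h\in\omega^\omega$, and it misses the point $h+1$. This example is typical. For $g,h\in\omega^\omega$ write $h\le^* g$ if $h(n)\le g(n)$ for all but finitely many $n$. A set $D\subseteq\omega^\omega$ is \emph{dominating} if for every $h\in\omega^\omega$ there is $g\in D$ with $h\le^*g$, and $\mathfrak d$ is the least size of a dominating family. We shall see in Section~\ref{sec:covers} that $X$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ exactly when no Borel function maps $X$ onto a dominating family. The question thus asks whether ZFC produces an uncountable set of reals that is small in this sense.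

One might guess that it does, for the answer is positive in two opposite situations. It is positive under the continuum hypothesis (Proposition~\ref{prop:CH}), and it is positive when $\mathfrak d$ is large:

\begin{proposition}\label{prop:C}
If $\aleph_1<\mathfrak d$, then every $X\subseteq\mathbb R$ with $|X|=\aleph_1$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$. Hence a positive answer is consistent (it holds, for example, under $\mathrm{MA}+\neg\mathrm{CH}$), and a model in which no uncountable set has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ must satisfy $\mathfrak d=\aleph_1$.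
\end{proposition}

A proof in ZFC would therefore have only the case $\aleph_1=\mathfrak d<\mathfrak c$ left to treat, where $\mathfrak c=2^{\aleph_0}$. In that case the answer can be negative.

\begin{theorem}\label{thm:A}
If ZFC is consistent, then so is ZFC together with the statement that no uncountable $X\subseteq\mathbb R$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.
\end{theorem}

\begin{theorem}\label{thm:B}
If ZFC is consistent, then there is a model of ZFC with $\mathfrak d=\aleph_1<\mathfrak c=\aleph_2$ in which for every uncountable $X\subseteq\mathbb R$ there is a Borel function $F:\mathbb R\to\omega^\omega$ such that $F[X]$ is dominating. Moreover, in this model, for every uncountable $X\subseteq\mathbb R$ there is a sequence of countable $\gamma$-covers of $X$ by $G_\delta$ sets from which no selection covers $X$.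
\end{theorem}

Since $G_\delta$ sets are Borel, Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}. Together with Proposition~\ref{prop:C} it gives:

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then the statement ``there is an uncountable set of reals with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$'' is neither provable nor refutable in ZFC. In particular, the answer to the question is no.
\end{corollary}

Section~\ref{sec:covers} translates the covering property into a statement about dominating families. Section~\ref{sec:idea} isolates what a single forcing extension has to achieve and shows the mechanism in the simplest case. The forcing notion is built in Sections~\ref{sec:tower} and~\ref{sec:forcing} and analyzed in Sections~\ref{sec:fusion} and~\ref{sec:props}; Section~\ref{sec:model} iterates it.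

\section{Covers and dominating families}\label{sec:covers}

A function $F:\mathbb R\to\omega^\omega$ gives rise to covers by the sets $\{x:F(x)(n)\le k\}$, as in the example above. One point needs attention: a selection has to cover each point only once, whereas a failure of domination is a statement about infinitely many coordinates. Splitting the coordinates into infinitely many infinite pieces bridges the difference.

\begin{lemma}\label{lem:covers}
Let $X\subseteq\mathbb R$ and let $F:\mathbb R\to\omega^\omega$ be a function such that $F[X]$ is dominating. Put $U^n_k=\{x\in\mathbb R:F(x)(n)\le k\}$ and $\mathcal U_n=\{U^n_k:k\in\omega\}$. There is an infinite set $I\subseteq\omega$ such that for $n\in I$ the family $\mathcal U_n$ is infinite and every element of $X$ lies in all but finitely many of its members, and such that $X\not\subseteq\bigcup_{n\in I}b_n$ whenever $b_n\in\mathcal U_n$ for $n\in I$.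
\end{lemma}

\begin{proof}
Let $J$ be the set of $n$ for which $\{F(x)(n):x\in X\}$ is unbounded. For $n\notin J$ let $h(n)$ exceed all values $F(x)(n)$, $x\in X$, and for $n\in J$ let $h(n)=0$. Some $x\in X$ has $h\le^*F(x)$, which is possible only if $J$ is cofinite. Fix $n\in J$. The sets $U^n_k$ increase with $k$, and $x\in U^n_k$ for $k\ge F(x)(n)$, so each $x$ misses only finitely many of them. No $U^n_k$ contains $X$ while their union does, so $\mathcal U_n$ is infinite (even the traces $U^n_k\cap X$ are infinitely many).

Partition $J$ into infinitely many infinite sets $I_l$, $l\in\omega$, and suppose that for every $l$ some selection $(U^n_{g(n)}:n\in I_l)$ covers $X$. Together these selections define $g$ on $J$; put $g(n)=0$ for $n\notin J$. Every $x\in X$ has, for each $l$, some $n\in I_l$ with $F(x)(n)\le g(n)$. So $F(x)(n)<g(n)+1$ for infinitely many $n$, and $g+1\le^*F(x)$ holds for no $x\in X$, a contradiction. Hence $I=I_l$ is as required for some $l$.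
\end{proof}

\begin{proposition}\label{prop:char}
A set $X\subseteq\mathbb R$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ if and only if there is no Borel function $F:\mathbb R\to\omega^\omega$ such that $F[X]$ is dominating.
\end{proposition}

\begin{proof}
If $F$ is Borel and $F[X]$ is dominating, the families $\mathcal U_n$, $n\in I$, of Lemma~\ref{lem:covers} are countable Borel $\gamma$-covers of $X$ from which no selection covers $X$. Conversely, assume that no such $F$ exists, and let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be countable Borel $\gamma$-covers of $X$, each enumerated without repetition. Let $Z\supseteq X$ be the Borel set of all reals that, for every $n$, lie in $U^n_k$ for all but finitely many $k$. Put $F(x)(n)=\min\{k:x\in U^n_l\text{ for all }l\ge k\}$ for $x\in Z$ and $F(x)(n)=0$ for $x\notin Z$. Then $F$ is Borel, because $\{x:F(x)(n)\le k\}=(\mathbb R\setminus Z)\cup\bigcap_{l\ge k}(U^n_l\cap Z)$. As $F[X]$ is not dominating, there is $h$ such that every $x\in X$ has $F(x)(n)<h(n)$ for infinitely many $n$. For such $n$ we have $x\in U^n_{h(n)}$, so $\{U^n_{h(n)}:n\in\omega\}$ covers $X$.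
\end{proof}

In particular the property passes to subsets, so the question concerns only sets of size~$\aleph_1$.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
If $|X|=\aleph_1<\mathfrak d$, then $|F[X]|<\mathfrak d$ for every $F$, so Proposition~\ref{prop:char} applies. Martin's axiom with $\neg$CH implies $\mathfrak d>\aleph_1$. For the last assertion, sets of reals of size $\aleph_1$ exist, and $\mathfrak d\ge\aleph_1$ always holds: a countable family $\{g_k:k\in\omega\}$ does not dominate $n\mapsto1+\max_{k\le n}g_k(n)$.
\end{proof}

\begin{proposition}\label{prop:CH}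
Under CH there is an uncountable set of reals with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.
\end{proposition}

\begin{proof}
Let $F:\mathbb R\to\omega^\omega$ be Borel. For fixed $n$ the sets $\{x\in[0,1]:F(x)(n)>k\}$ decrease to $\emptyset$ as $k\to\infty$, so there is $g_F(n)$ for which $\{x\in[0,1]:F(x)(n)>g_F(n)\}$ has Lebesgue measure below $2^{-n}$. By the Borel--Cantelli lemma, $N_F=\{x\in[0,1]:F(x)\not\le^*g_F\}$ is null. There are $\mathfrak c=\aleph_1$ Borel functions; enumerate them as $(F_\beta:\beta<\omega_1)$ and choose recursively $x_\alpha\in[0,1]$ outside the null set $\bigcup_{\beta<\alpha}(N_{F_\beta}\cup\{x_\beta\})$. Let $X=\{x_\alpha:\alpha<\omega_1\}$. Every element of $F_\beta[X]$ is $\le^*$-below a member of the countable family $\{g_{F_\beta}\}\cup\{F_\beta(x_\alpha):\alpha\le\beta\}$, which is not dominating. So $F_\beta[X]$ is not dominating, and Proposition~\ref{prop:char} applies.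
\end{proof}

The proof also shows that in Theorem~\ref{thm:B} the function $F$ must depend on $X$: a fixed Borel $F$ maps the uncountable set $[0,1]\setminus N_F$ to a family that is $\le^*$-bounded by $g_F$.

\section{The task of a single extension}\label{sec:idea}

\subsection*{Forcing terminology}
A forcing notion is a preorder $(\mathbb P,\le)$, where $q\le p$ means that $q$ is stronger. A set $A\subseteq\mathbb P$ is \emph{predense below $p$} if every $p'\le p$ has a common extension with some member of $A$. For a regular cardinal $\theta$, $H(\theta)$ is the set of all sets hereditarily of size below $\theta$; one has $|H(\aleph_1)|=2^{\aleph_0}$. If $M\prec H(\theta)$ is countable and $\theta>\aleph_1$, then $M\cap\omega_1$ is a countable ordinal, and every countable set that is an element of $M$ is a subset of $M$. A condition $p$ is \emph{$(M,\mathbb P)$-generic} if $D\cap M$ is predense below $p$ for every dense open $D\subseteq\mathbb P$ in $M$. The forcing $\mathbb P$ is \emph{proper} if, for large regular $\theta$ and every countable $M\prec H(\theta)$ containing $\mathbb P$, every $p_0\in\mathbb P\cap M$ has an $(M,\mathbb P)$-generic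 extension; it suffices to check this for those $M$ that also contain a fixed further parameter. Proper forcing preserves $\omega_1$. Finally, $\mathbb P$ is \emph{$\omega^\omega$-bounding} if every element of $\omega^\omega$ in the extension is bounded pointwise by a function of the ground model.

\subsection*{The plan}
We need $\mathfrak d=\aleph_1<\mathfrak c$, so we start from a model $V$ of CH and iterate $\omega^\omega$-bounding forcings $\omega_2$ times; then $V\cap\omega^\omega$ remains dominating. Every set $X'$ of $\aleph_1$ reals of the final model appears at an intermediate stage. It is therefore enough that each step add a Borel function $f$ that maps \emph{every} uncountable set of reals of its ground model onto a family dominating the functions of its ground model.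

The two demands on a single step pull against each other. Let $\dot f$ name the new function, say on $2^\omega$, and let $p$ be a condition. By $\omega^\omega$-bounding, for every ground-model point $x$ some $p'\le p$ forces $\dot f(x)\le g$ for a ground-model $g$. On the other hand, for fixed $g$ the set of $x$ with $p\Vdash\dot f(x)\le^*g$ must be countable, since its image under $f$ does not dominate $g+1$. So every point can be brought under control, yet a condition may control only countably many points. The construction is organized around this bookkeeping.

\subsection*{Hits and the function $f_y$}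
For $x\in2^\omega$ let $x|i$ be its initial segment of length $i$, and for $v\in2^{<\omega}$ let $[v]=\{x\in2^\omega:v\subset x\}$. The generic object is a sequence $y$ that, at each position $i$, either does nothing or marks one cylinder $[v]$ of length $i$ with a color $n$. Formally, let
\[
O_i=\{*\}\cup\{(n,v):n\le i,\ v\in2^i\},\qquad\Omega=\bigcup_{l\in\omega}\prod_{i<l}O_i .
\]
Each $O_i$ is finite, so $\Omega$, ordered by extension, is a finitely branching tree. Let $s\subseteq t$, where $s\in\Omega$ and $t\in\Omega$ or $t\in\prod_iO_i$. A point $x\in2^\omega$ is \emph{$n$-hit on $(s,t)$ at position $i$} if $|s|\le i<|t|$ and $t(i)=(n,x|i)$. Let $c(x;s,t)\in\omega\cup\{\infty\}$ be the least color $n$ such that $x$ is $n$-hit on $(s,t)$ at some position, with $c(x;s,t)=\infty$ if there is no hit. For $X\subseteq2^\omega$ let $c(X;s,t)=\min_{x\in X}c(x;s,t)$, with $c(\emptyset;s,t)=\infty$; for a finite tuple $\vec X$ of points, $c(\vec X;s,t)$ refers to the set of its entries. We say that $(s,t)$ \emph{$j$-avoids} $X$ if $c(X;s,t)\ge j$, that is, if no point of $X$ is hit in a color below $j$. Two properties are used throughout: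
\begin{itemize}
\item[(c1)] if $s\subseteq u\subseteq t$, then $c(X;s,t)=\min\{c(X;s,u),c(X;u,t)\}$;
\item[(c2)] if $t\in\Omega$, then $c(x;s,t)$ depends only on the first $|t|$ digits of $x$, so it is a locally constant function of $x$.
\end{itemize}
For $y\in\prod_iO_i$ define $f_y:2^\omega\to\omega^\omega$ by recording the last hit in each color:
\[
f_y(x)(n)=\max\{i:y(i)=(n,x|i)\}
\]
if this set is nonempty and finite, and $f_y(x)(n)=0$ otherwise.

\begin{lemma}\label{lem:Gdelta}
For all $y\in\prod_iO_i$ and $n,k\in\omega$, the set $\{x\in2^\omega:f_y(x)(n)\le k\}$ is $G_\delta$.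
\end{lemma}

\begin{proof}
Let $H_i=\{x:y(i)=(n,x|i)\}$, which is a cylinder or empty, hence clopen. The inequality $f_y(x)(n)\le k$ holds if and only if $x$ lies in no $H_i$ with $i>k$ or lies in infinitely many $H_i$. The first alternative defines a closed set and the second the $G_\delta$ set $\bigcap_m\bigcup_{i\ge m}H_i$. Closed subsets of $2^\omega$ are $G_\delta$, and the union of two $G_\delta$ sets is $G_\delta$.
\end{proof}

The goal of Sections~\ref{sec:tower}--\ref{sec:props} is the following statement.

\begin{proposition}\label{prop:step}
Assume CH. There is a proper $\omega^\omega$-bounding forcing notion $\mathbb P$ of size at most $\aleph_1$ such that in every $\mathbb P$-generic extension $V[G]$ there is $y\in\prod_iO_i$ with the following property: for every $X\in V$ with $X\subseteq2^\omega$ uncountable in $V$ and every $h\in\omega^\omega\cap V$ there is $x\in X$ with $h(n)\le f_y(x)(n)$ for all $n\ge1$.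
\end{proposition}

\subsection*{Protecting one point}
To make $f_y(x)(n)$ large we hit $x$ late in color $n$ and then promise never to hit it in color $n$ again; this is why there are colors, and why avoidance concerns only the colors below a bound. A promise removes part of the tree $\Omega$. The following example shows what freedom survives a single promise.

\begin{example}\label{ex:onepoint}
Fix $z\in2^\omega$ and let $T_z=\{t\in\Omega:c(z;\emptyset,t)\ge1\}$ be the tree of sequences that never hit $z$ in color $0$. Let $s\in T_z$.

First, any set of points can be left alone for one more step: append $*$. Second, let $x\ne z$ and let $i\ge|s|$ satisfy $x|i\ne z|i$. Extend $s$ by $*$ up to position $i$ and then by $(0,x|i)$. The resulting $t$ lies in $T_z$, we have $c(x;s,t)=0$, and no point outside $[x|i]$ is hit on $(s,t)$. So only the point $z$ has been lost. For instance, given $x_0\ne z$ and $h$, choose $i_0<i_1<\cdots$ with $x_0|i_0\ne z|i_0$ and $i_n\ge\max(n,h(n))$, and let $y(i_n)=(n,x_0|i_n)$ and $y(i)=*$ elsewhere. Then $y$ is a branch of $T_z$, $f_y(x_0)(n)=i_n\ge h(n)$ for all $n$, and $f_y(z)$ is constantly $0$.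

How long one must wait depends on $x$: at scale $i$ the points that can be hit in color $0$ are exactly those outside $B_i=[z|i]$. The set of points lying in all but finitely many $B_i$ is $\{z\}$.
\end{example}

The grading by scales is what makes $\omega^\omega$-bounding possible. A bound on a name for a function comes from a finitely branching tree of decisions. At a node of such a tree only finitely many extensions $t$ are available, and by (c2) each of them takes care of an open set of points. So the points we wish to be able to hit must be grouped into compact families. The set $\{x:x\ne z\}$ is not compact, but each $2^\omega\setminus B_i$ is. A condition will therefore carry a sequence $(B_i)$ of clopen sets, with the commitment that the points outside $B_i$ can still be hit at scale $i$; the points given up are those in almost all $B_i$, and there must be only countably many.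

A fusion merges countably many conditions, so it needs a common upper bound, under almost inclusion, for their sequences. Arbitrary sequences have none: if $B_i=2^\omega$ for even $i$ and $B_i=\emptyset$ for odd $i$, and $B'_i=2^\omega\setminus B_i$, then neither sequence gives up a point, while an upper bound of both gives up every point. We therefore fix in advance a well-ordered tower of admissible sequences.

\section{A tower of clopen sets}\label{sec:tower}

\begin{lemma}\label{lem:tower}
Assume CH. There are clopen sets $B^\alpha_i\subseteq2^\omega$, for $\alpha<\omega_1$ and $i\in\omega$, such that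
\begin{itemize}
\item[(i)] if $\alpha<\beta$, then $B^\alpha_i\subseteq B^\beta_i$ for all but finitely many $i$;
\item[(ii)] for every $z\in2^\omega$ there is $\alpha$ with $[z|i]\subseteq B^\alpha_i$ for all but finitely many $i$;
\item[(iii)] for every $\alpha$, the set $C_\alpha=\{x:x\in B^\alpha_i\text{ for all but finitely many }i\}$ is countable.
\end{itemize}
\end{lemma}

By (ii) the $\aleph_1$ countable sets $C_\alpha$ cover $2^\omega$, so CH is not only sufficient but necessary for such a tower.

The natural construction enumerates $2^\omega$ in type $\omega_1$, adds the cylinders $[z|i]$ around one new point at each successor step and diagonalizes at limits. The difficulty is (iii) at limits, as (i) and (iii) alone do not survive. Let $B^n_i$ be the set of $x$ such that $x|i$ contains at most $n$ ones. For each $n$ only countably many points lie in almost all $B^n_i$. But if $B^n_i\subseteq B_i$ for $i\ge i_n$, with $i_0<i_1<\cdots$, then every $x$ whose ones occur only at positions in $\{i_1,i_2,\dots\}$ lies in $B_i$ for all $i\ge i_0$, and there are continuum many such $x$. These points follow the sequence $(B^n_i)_i$ for a while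 and then switch to $(B^{n+1}_i)_i$, at arbitrarily late moments. We strengthen the induction hypothesis so as to forbid late switching.

For a sequence $\mathbf B=(B_k)$ of clopen sets and $i\le i'$ put
\[
\mathbf B[i,i')=\bigcap_{i\le k<i'}B_k,\qquad\mathbf B[i,\infty)=\bigcap_{k\ge i}B_k,\qquad\liminf\mathbf B=\bigcup_i\mathbf B[i,\infty).
\]
Write $\mathbf B\triangleleft\mathbf B'$ if
\begin{itemize}
\item[(a)] $B_k\subseteq B'_k$ for all but finitely many $k$, and
\item[(b)] for every $i$, for all sufficiently large $i'$: $\ \mathbf B[i,i')\cap\mathbf B'[i',\infty)\subseteq\mathbf B[i,\infty)$.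
\end{itemize}
Clause (b) says that a point that follows $\mathbf B$ from $i$ to a late moment $i'$ and follows $\mathbf B'$ afterwards has in fact never left $\mathbf B$.

\begin{lemma}\label{lem:trans}
The relation $\triangleleft$ is transitive.
\end{lemma}

\begin{proof}
Let $\mathbf B\triangleleft\mathbf B'\triangleleft\mathbf B''$. Clause (a) is immediate. For (b) fix $i$, and fix $i_1\ge i$ with $B_k\subseteq B'_k$ for $k\ge i_1$. Let $i'\ge i_1$ be large enough for (b) of $\mathbf B\triangleleft\mathbf B'$ at $i$ and for (b) of $\mathbf B'\triangleleft\mathbf B''$ at $i_1$. If $x\in\mathbf B[i,i')\cap\mathbf B''[i',\infty)$, then $x\in\mathbf B'[i_1,i')$ by the choice of $i_1$, hence $x\in\mathbf B'[i_1,\infty)\subseteq\mathbf B'[i',\infty)$, and hence $x\in\mathbf B[i,\infty)$.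
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:tower}]
Enumerate $2^\omega=\{z_\alpha:\alpha<\omega_1\}$ without repetition. We construct sequences $\mathbf B^\alpha=(B^\alpha_i)$ such that $\liminf\mathbf B^\alpha\subseteq\{z_\gamma:\gamma<\alpha\}$, $\mathbf B^\alpha\triangleleft\mathbf B^\beta$ for $\alpha<\beta$, and $[z_\alpha|i]\subseteq B^{\alpha+1}_i$ for all $i$. These three properties give (iii), (i) and (ii). Let $B^0_i=\emptyset$.

\emph{Successor step.} Put $B^{\alpha+1}_i=B^\alpha_i\cup[z_\alpha|i]$. A point $x\ne z_\alpha$ lies in only finitely many $[z_\alpha|i]$, so $\liminf\mathbf B^{\alpha+1}\subseteq\liminf\mathbf B^\alpha\cup\{z_\alpha\}$. By transitivity it suffices to show $\mathbf B^\alpha\triangleleft\mathbf B^{\alpha+1}$, and only (b) needs proof. Fix $i$. Since the enumeration has no repetition, $z_\alpha\notin\liminf\mathbf B^\alpha$, so there is $k\ge i$ with $z_\alpha\notin B^\alpha_k$, and as $B^\alpha_k$ is closed there is $d$ with $[z_\alpha|d]\cap B^\alpha_k=\emptyset$. Let $i'>\max(k,d)$ and $x\in\mathbf B^\alpha[i,i')\cap\mathbf B^{\alpha+1}[i',\infty)$. Then $x\in B^\alpha_k$, so $x\notin[z_\alpha|l]$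 for $l\ge d$. Thus for $l\ge i'$ the membership $x\in B^{\alpha+1}_l$ means $x\in B^\alpha_l$, and $x\in\mathbf B^\alpha[i,\infty)$.

\emph{Limit step.} Let $\lambda<\omega_1$ be a limit, let $(\alpha_n)$ be strictly increasing with supremum $\lambda$, and abbreviate $\mathbf A^n=\mathbf B^{\alpha_n}$, with terms $A^n_k$. We choose $i_0<i_1<\cdots$ and follow $\mathbf A^n$ on the interval $[i_n,i_{n+1})$. Put $i_{-1}=0$, $F_n=\mathbf A^n[i_n,\infty)$ and $Y_n=\mathbf A^n[i_n,i_{n+1})$. The requirements are:
\begin{itemize}
\item[$(1)_n$] $A^l_k\subseteq A^{l'}_k$ for all $l<l'\le n+1$ and $k\ge i_n$;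
\item[$(2)_n$] $\mathbf A^l[i,i')\cap\mathbf A^{l'}[i',\infty)\subseteq\mathbf A^l[i,\infty)$ for all $l<l'\le n+1$, $i\le\max(n,i_{n-1})$ and $i'\ge i_n$;
\item[$(3)_n$] $Y_k\cap\dots\cap Y_n\subseteq\{x:x|n=z|n\text{ for some }z\in F_k\}$ for all $k\le n$.
\end{itemize}
Given $i_{n-1}$, the conditions $(1)_n$ and $(2)_n$ are finitely many instances of (a) and (b), so they hold for all large $i_n$. Choose $i_0$ satisfying $(1)_0$ and $(2)_0$. Suppose that $i_0,\dots,i_n$ are chosen; we show that $(3)_n$ holds for all large $i_{n+1}$, and then choose $i_{n+1}$ satisfying $(1)_{n+1}$, $(2)_{n+1}$ and $(3)_n$. For $1\le m\le n$, the instance $l=m-1$, $l'=m$, $i=i_{m-1}$, $i'=i_m$ of $(2)_m$ reads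
\[
Y_{m-1}\cap F_m\subseteq F_{m-1}.
\]
Applying this for $m=n,n-1,\dots,k+1$ gives $Y_k\cap\dots\cap Y_{n-1}\cap F_n\subseteq F_k$. As $i_{n+1}\to\infty$, the compact sets $Y_k\cap\dots\cap Y_n$ decrease, and their intersection is $Y_k\cap\dots\cap Y_{n-1}\cap F_n$. The right side of $(3)_n$ is an open set containing $F_k$, so by compactness it contains $Y_k\cap\dots\cap Y_n$ once $i_{n+1}$ is large.

Let $B^\lambda_i=A^n_i$ for $i_n\le i<i_{n+1}$ and $B^\lambda_i=\emptyset$ for $i<i_0$. Then $\mathbf B^\lambda[i_k,\infty)=\bigcap_{n\ge k}Y_n$. By $(3)_n$ for all $n\ge k$, a point of this set is a limit of points of the closed set $F_k$. Hence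
\begin{equation}\label{eq:limit}
\mathbf B^\lambda[i_k,\infty)\subseteq F_k=\mathbf A^k[i_k,\infty)\qquad(k\in\omega),
\end{equation}
and so $\liminf\mathbf B^\lambda\subseteq\bigcup_k\liminf\mathbf A^k\subseteq\{z_\gamma:\gamma<\lambda\}$.

By transitivity it remains to show $\mathbf A^l\triangleleft\mathbf B^\lambda$ for each $l$. For (a), if $n\ge l$ and $i_n\le k<i_{n+1}$, then $A^l_k\subseteq A^n_k=B^\lambda_k$ by $(1)_n$. For (b), fix $i$ and let $i'\ge i_{\max(l,i)}$, say $i_m\le i'<i_{m+1}$ with $m\ge\max(l,i)$. We claim that $\mathbf B^\lambda[i',\infty)\subseteq\mathbf A^{m+1}[i',\infty)$. Let $x$ be in the left side. For $i'\le k<i_{m+1}$ we have $x\in A^m_k\subseteq A^{m+1}_k$ by $(1)_m$, and for $k\ge i_{m+1}$ we have $x\in A^{m+1}_k$ by \eqref{eq:limit}. This proves the claim, and now $(2)_m$ with $l'=m+1$ gives $\mathbf A^l[i,i')\cap\mathbf B^\lambda[i',\infty)\subseteq\mathbf A^l[i,\infty)$.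
\end{proof}

\section{The forcing notion}\label{sec:forcing}

Throughout Sections~\ref{sec:forcing}--\ref{sec:props} we assume CH and fix a tower as in Lemma~\ref{lem:tower}. We say that $\delta<\omega_1$ \emph{absorbs} a point $z$ if $[z|i]\subseteq B^\delta_i$ for all but finitely many $i$. By (i) and (ii), for every finite $w\subseteq2^\omega$ all sufficiently large $\delta<\omega_1$ absorb all points of $w$. The following observation is the purpose of absorption:
\begin{equation}\label{eq:absorb}
\text{if }[z|i]\subseteq B^\delta_i\text{ and }x\notin B^\delta_i,\text{ then }z\notin[x|i].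
\end{equation}
Indeed, $z\in[x|i]$ would give $x\in[z|i]$.

A condition determines a subtree of $\Omega$. Its freedom is measured not step by step in $\Omega$ but along an auxiliary finitely branching tree $\Sigma$, one step of which may correspond to a long stretch of $\Omega$; such stretches arise when a name is decided.

\begin{definition}\label{def:frame}
A \emph{frame} is a triple $p=(\Sigma,e,\alpha)$ where $\alpha<\omega_1$; $\Sigma\in H(\aleph_1)$ is a rooted tree of height $\omega$ in which every node has at least one and only finitely many immediate successors; and $e:\Sigma\to\Omega$ satisfies $e(\sigma)\subsetneq e(\tau)$ for $\sigma<\tau$. The $k$-th level of $\Sigma$ is $\Sigma_k$. A node $\sigma$ is \emph{$j$-good} in $p$ if the following hold.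
\begin{itemize}
\item[$(\mathrm L_j)$] For every $X\subseteq2^\omega$ with $|X|\le j$ there is an immediate successor $\tau$ of $\sigma$ with $c(X;e(\sigma),e(\tau))\ge j$.
\item[$(\mathrm F_j)$] There is $i_0$, called a \emph{threshold}, such that for all $i\ge i_0$, $x\in2^\omega\setminus B^\alpha_i$, $X\subseteq2^\omega\setminus[x|i]$ with $|X|\le j$, and $n<j$, there is $\tau>\sigma$ with
\[
c(x;e(\sigma),e(\tau))=n\quad\text{and}\quad c(X;e(\sigma),e(\tau))\ge j .
\]
\end{itemize}
\end{definition}

These are the two freedoms of Example~\ref{ex:onepoint}: to leave $j$ given points alone, and to hit a point $x$ in color $n$ and in no smaller color while sparing $j$ points that are separated from $x$ at scale $i$. The hit in $(\mathrm F_j)$ need not occur at position $i$, and $\tau$ need not be an immediate successor; position $i$ may well lie inside a stretch on which there is no choice.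

\begin{definition}\label{def:P}
$\mathbb P$ is the set of frames $p=(\Sigma,e,\alpha)$ such that for every $j$, all nodes on all but finitely many levels are $j$-good. We call $\alpha$ the \emph{index} of $p$, put $r(p)=e(\text{root})$ and
\[
T(p)=\{t\in\Omega:t\subseteq e(\sigma)\text{ for some }\sigma\in\Sigma\},
\]
and let $q\le p$ if $T(q)\subseteq T(p)$. The condition $p$ is \emph{$j$-strong} if all its nodes are $j$-good. For $\sigma\in\Sigma$, $p{\restriction}\sigma$ is the frame with tree $\{\tau\in\Sigma:\tau\ge\sigma\}$, the restriction of $e$, and index $\alpha$. When several conditions are present we write $e^p$ for the map of $p$.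
\end{definition}

The set $\mathbb P$ is nonempty: take $\Sigma=\Omega$, $e=\mathrm{id}$, $\alpha=0$. At a node $\sigma$, $(\mathrm L_j)$ holds by appending $*$. For $(\mathrm F_j)$ take $i_0=\max(|\sigma|,j)$ and append $*$ up to position $i$, then $(n,x|i)$, which belongs to $O_i$ as $n<j\le i$; the only hit is at position $i$, and it misses $X$ because $X\cap[x|i]=\emptyset$. Since $\mathbb P\subseteq H(\aleph_1)$, CH gives $|\mathbb P|\le\aleph_1$.

\begin{remark}\label{rem:roles}
Each property of the tower has one role. Property (ii) lets a condition give up any given point (Lemma~\ref{lem:prune}); property (i) provides one index for a fusion of countably many conditions (Lemma~\ref{lem:fusion}); property (iii) guarantees that an uncountable set contains a point not yet given up (proof of Proposition~\ref{prop:step}). Without (iii) the forcing can collapse: if $B^\alpha_i=2^\omega$ for almost all $i$, then $(\mathrm F_j)$ is vacuous for index $\alpha$, the frame with the single branch $*,*,*,\dots$ is a condition, and for that branch $y$ the function $f_y$ is constantly zero.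
\end{remark}

For a tree $T\subseteq\Omega$, $[T]$ is the set of $b\in\prod_iO_i$ all of whose finite initial segments lie in $T$.

\begin{lemma}\label{lem:basic}
Let $p=(\Sigma,e,\alpha)\in\mathbb P$.
\begin{itemize}
\item[(a)] A $j$-good node is $j'$-good for $j'\le j$, and it remains $j$-good if $\alpha$ is replaced by some $\delta$ with $\alpha\le\delta<\omega_1$.
\item[(b)] Every $t\in T(p)$ is comparable with $r(p)$; so $r(p)\subsetneq t$ if $|t|>|r(p)|$. Also $|e(\sigma)|\ge k$ for $\sigma\in\Sigma_k$.
\item[(c)] For $\sigma\in\Sigma$ we have $p{\restriction}\sigma\in\mathbb P$ and $p{\restriction}\sigma\le p$, and a node of $p{\restriction}\sigma$ is $j$-good there if and only if it is $j$-good in $p$. For each $j$, $p{\restriction}\sigma$ is $j$-strong for all $\sigma$ of sufficiently high level.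
\item[(d)] If $p$ is $j$-strong, $|X|\le j$ and $\sigma\in\Sigma$, then there are $\tau>\sigma$ of arbitrarily high level with $c(X;e(\sigma),e(\tau))\ge j$.
\item[(e)] If $q_1,\dots,q_k\in\mathbb P$ and $T(p)\subseteq T(q_1)\cup\dots\cup T(q_k)$, then $\{q_1,\dots,q_k\}$ is predense below~$p$.
\item[(f)] In $V$ or in any forcing extension, every $b\in[T(p)]$ has the form $\bigcup_me(\sigma_m)$ with $\sigma_m\in\Sigma_m$ and $\sigma_0<\sigma_1<\cdots$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Lowering $j$ restricts the data $X,n$ and weakens the conclusions. Raising the index restricts the data $x$ once $i$ is so large that $B^\alpha_i\subseteq B^\delta_i$. (b) Both $t$ and $r(p)$ are initial segments of some $e(\sigma)$, and $e$ is strictly increasing. (c) Goodness of a node refers only to the nodes above it and to the index. (d) Apply $(\mathrm L_j)$ repeatedly and use (c1).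

(e) Let $p'\le p$, with map $e'$, and suppose that $p'{\restriction}\tau\le q_l$ holds for no node $\tau$ and no $l$. Let $\tau_0$ be the root of $p'$. Given $\tau_{l-1}$ with $l\le k$, pick $t\in T(p'{\restriction}\tau_{l-1})\setminus T(q_l)$ and $\tau_l\ge\tau_{l-1}$ with $t\subseteq e'(\tau_l)$. Since $T(q_l)$ is closed under initial segments, $e'(\tau)\notin T(q_l)$ for all $\tau\ge\tau_l$. Then $e'(\tau_k)\in T(p')\subseteq T(p)$ lies in no $T(q_l)$, a contradiction. So some $p'{\restriction}\tau$ is a common extension of $p'$ and some $q_l$.

(f) The set $S=\{\sigma\in\Sigma:e(\sigma)\subset b\}$ is closed under predecessors. It meets each level $m$: let $K=\max\{|e(\sigma)|:\sigma\in\Sigma_m\}$, pick $\tau$ of level at least $m$ with $b|K\subseteq e(\tau)$, and let $\sigma\le\tau$ be its predecessor in $\Sigma_m$; then $e(\sigma)\subseteq e(\tau)$ has length at most $K$, so $e(\sigma)\subseteq b|K$. By K\"onig's lemma $S$ has an infinite branch, and the lengths $|e(\sigma_m)|$ tend to infinity.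
\end{proof}

The next lemma is the general form of Example~\ref{ex:onepoint}: a strong enough condition can promise to spare finitely many points forever, without lengthening $r(p)$, at the price of a larger index.

\begin{lemma}[Pruning]\label{lem:prune}
Let $p=(\Sigma,e,\alpha)\in\mathbb P$ be $j$-strong and let $w\subseteq2^\omega$ with $|w|\le j$. There is $p^-\le p$ in $\mathbb P$ with $r(p^-)=r(p)$ such that $c(w;r(p),t)\ge j$ for every $t\in T(p^-)$ extending $r(p)$.
\end{lemma}

\begin{proof}
Let $\alpha'\ge\alpha$ absorb all points of $w$. Put $\Sigma^-=\{\sigma\in\Sigma:c(w;r(p),e(\sigma))\ge j\}$ and $p^-=(\Sigma^-,e{\restriction}\Sigma^-,\alpha')$. By (c1), $\Sigma^-$ contains the root and is closed under predecessors, and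
\begin{equation}\label{eq:stay}
\text{if }\sigma\in\Sigma^-,\ \tau>\sigma\text{ and }c(w;e(\sigma),e(\tau))\ge j,\text{ then }\tau\in\Sigma^-.
\end{equation}
By $(\mathrm L_j)$ with $X=w$, every node of $\Sigma^-$ has an immediate successor in $\Sigma^-$; this is where $j$-strength is used. So $p^-$ is a frame.

Given $j'$, let $J=\max(j,j'+|w|)$ and let $\sigma\in\Sigma^-$ be $J$-good in $p$, which holds for all nodes on almost all levels. We show that $\sigma$ is $j'$-good in $p^-$. For $(\mathrm L_{j'})$, let $|X|\le j'$ and apply $(\mathrm L_J)$ to $X\cup w$; the successor obtained $j'$-avoids $X$ and lies in $\Sigma^-$ by \eqref{eq:stay}. For $(\mathrm F_{j'})$, let $i_0$ be a threshold of $(\mathrm F_J)$ at $\sigma$ so large that $B^\alpha_i\cup\bigcup_{z\in w}[z|i]\subseteq B^{\alpha'}_i$ for $i\ge i_0$. Let $i\ge i_0$, $x\notin B^{\alpha'}_i$, $X\cap[x|i]=\emptyset$, $|X|\le j'$ and $n<j'$. Then $x\notin B^\alpha_i$, and $w\cap[x|i]=\emptyset$ by \eqref{eq:absorb}. So $(\mathrm F_J)$ applies to $x$, $X\cup w$ and $n$, and the node $\tau$ obtained lies in $\Sigma^-$ by \eqref{eq:stay} and is as required.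

Thus $p^-\in\mathbb P$ and $p^-\le p$. If $r(p)\subseteq t\subseteq e(\sigma)$ with $\sigma\in\Sigma^-$, then $c(w;r(p),t)\ge j$ by (c1).
\end{proof}

\section{Fusion}\label{sec:fusion}

We first carry out one step of the fusion by hand.

\begin{example}\label{ex:integer}
Let $p$ be $2$-strong and let $\dot a$ be a name for a natural number. We find a $1$-strong $p^*\le p$ with $r(p^*)=r(p)$ that confines $\dot a$ to a finite set.

For each pair $(z,z')\in(2^\omega)^2$, prune $p$ to $p^-$ with $w=\{z,z'\}$, extend $p^-$ to a condition deciding $\dot a$, and restrict the latter to a node so high that the result $q$ is $1$-strong and $|r(q)|>|r(p)|$. Then $r(q)\in T(p^-)$, so $(r(p),r(q))$ $1$-avoids $\{z,z'\}$, and by (c2) it $1$-avoids all pairs in a neighborhood of $(z,z')$. By compactness finitely many such conditions $q_1,\dots,q_k$ serve all pairs. Let $p^*$ consist of a root labeled $r(p)$ with disjoint copies of $q_1,\dots,q_k$ attached above it, and let its index $\delta$ be the largest index of a $q_l$. By Lemma~\ref{lem:basic}(a), $p^*\in\mathbb P$ and all nodes other than the root are $1$-good. Since $T(p^*)=\bigcup_lT(q_l)$, we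 have $p^*\le p$, and by Lemma~\ref{lem:basic}(e) the condition $p^*$ forces $\dot a$ to be one of the $k$ values decided by the $q_l$.

The root satisfies $(\mathrm L_1)$ by the choice of the $q_l$. For $(\mathrm F_1)$, let $i^*$ be a common threshold for the roots of the $q_l$ with index $\delta$. Given $i\ge i^*$, $x\notin B^\delta_i$ and $X\subseteq2^\omega\setminus[x|i]$ with $|X|\le1$, choose $l$ such that $(r(p),r(q_l))$ $1$-avoids $X\cup\{x\}$, and let the root of $q_l$ perform the hit. This is why pairs were needed.
\end{example}

In the example the root \emph{delegates} its obligation $(\mathrm F_1)$ to its successors. In an infinite fusion the successors are treated in the same way, and two difficulties appear. The indices of the countably many conditions involved must be bounded; we fix a bound $\delta$ in advance. More seriously, the thresholds grow along every branch, so for a fixed scale $i$ the obligation cannot be delegated forever. The remedy is that each node $\sigma$ itself serves the finitely many scales between its own threshold $i_\sigma$ and the thresholds of the successors to which it delegates. For these scales the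 data $(x,X,n)$ form a compact set, so finitely many additional successors suffice.

The lemma is stated for an abstract requirement $\rho_m$, since it will be used twice. The set $w$ is a point, if any, whose hits are to be controlled entirely by $\rho_m$. The constants arise as follows: a node on level $m$ is to be $(m+1)$-good; delegation requires avoiding $X\cup\{x\}$, which has $m+2$ points; and in Lemma~\ref{lem:dom} one further point is added.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $\delta<\omega_1$ and let $w\subseteq2^\omega$ have at most one element, which is absorbed by $\delta$. Let $\mathcal Q\subseteq\mathbb P$ consist of conditions of index at most $\delta$ and be closed under restriction to nodes. Let $\rho_m\subseteq\mathcal Q\times\mathcal Q$, $m\in\omega$, satisfy for every $m$: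
\begin{itemize}
\item[$(*)_m$] for every $(m+3)$-strong $q\in\mathcal Q$ and every $X\subseteq2^\omega$ with $|X|\le m+2$ there is an $(m+4)$-strong $q'\in\mathcal Q$ with $q'\le q$, $r(q)\subsetneq r(q')$, $c(X;r(q),r(q'))\ge m+1$ and $\rho_m(q,q')$.
\end{itemize}
Let $q_*\in\mathcal Q$ be $3$-strong. Then there are $p=(\Sigma,e,\delta)\in\mathbb P$ and $q_\sigma\in\mathcal Q$ for $\sigma\in\Sigma$ such that $e(\sigma)=r(q_\sigma)$ and
\begin{itemize}
\item[(a)] $p\le q_*$;
\item[(b)] if $\sigma\in\Sigma_m$ and $\tau$ is an immediate successor of $\sigma$, there is a node $u$ of $q_\sigma$ such that, with $s'=r(q_\sigma{\restriction}u)$, we have $e(\sigma)\subseteq s'\subsetneq e(\tau)$, $c(w;e(\sigma),s')\ge m+1$ and $\rho_m(q_\sigma{\restriction}u,q_\tau)$;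
\item[(c)] for every $m$, the finite set $\{q_\sigma:\sigma\in\Sigma_m\}$ is predense below $p$.
\end{itemize}
\end{lemma}

\begin{proof}
For an $(m+3)$-strong $q\in\mathcal Q$ of index $\alpha$ let $\iota(m,q)$ be the least number $\iota\ge1$ that is a threshold of $(\mathrm F_{m+3})$ at the root of $q$ and satisfies $B^\alpha_i\cup\bigcup_{z\in w}[z|i]\subseteq B^\delta_i$ for all $i\ge\iota$. It exists because $\alpha\le\delta$ and $\delta$ absorbs the point of $w$.

We build $\Sigma\subseteq\omega^{<\omega}$ level by level, with $q_\sigma\in\mathcal Q$ being $(m+3)$-strong for $\sigma\in\Sigma_m$, and write $i_\sigma=\iota(m,q_\sigma)$. The root receives $q_*$. Let $\sigma\in\Sigma_m$ be given; put $q=q_\sigma$, $s=r(q)$, and let $\alpha$ be the index of $q$.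

\emph{Main successors.} For each $\vec X\in(2^\omega)^{m+2}$ take $q'$ as in $(*)_m$ for $q$ and the set of entries of $\vec X$. By (c2) the set of $\vec Y\in(2^\omega)^{m+2}$ with $c(\vec Y;s,r(q'))\ge m+1$ is open, and it contains $\vec X$. By compactness finitely many $q'$ suffice for all tuples. For each of them add an immediate successor $\tau$ of $\sigma$ with $q_\tau=q'$; these are the main successors of $\sigma$. Clause (b) holds with $u$ the root of $q$. Every set of at most $m+2$ points is contained in the set of entries of a tuple, so:
\begin{itemize}
\item[$(\mathrm M_\sigma)$] if $|X|\le m+2$, then $c(X;e(\sigma),e(\tau))\ge m+1$ for some main successor $\tau$ of $\sigma$.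
\end{itemize}
Let $i^*_\sigma$ be the maximum of $m$ and the numbers $i_\tau=\iota(m+1,q_\tau)$ for main successors $\tau$ of $\sigma$.

\emph{Service successors.} Let $\mathcal K$ be the set of tuples $(i,n,x,\vec X)$ with $i_\sigma\le i<i^*_\sigma$, $n\le m$, $x\in2^\omega\setminus B^\delta_i$ and $\vec X\in(2^\omega\setminus[x|i])^{m+1}$. For each of the finitely many pairs $(i,n)$, the admissible $(x,\vec X)$ form a clopen, hence compact, subset $\mathcal K_{i,n}$ of $(2^\omega)^{m+2}$. Fix a tuple in $\mathcal K$ and let $X$ be the set of entries of $\vec X$. Since $i\ge i_\sigma$, we have $x\notin B^\alpha_i$, and $w\cap[x|i]=\emptyset$ by \eqref{eq:absorb}. So $(\mathrm F_{m+3})$ at the root of $q$ applies to $x$, $X\cup w$ (at most $m+2$ points) and $n$. It gives a node $u$ of $q$ such that $s'=e^q(u)$ satisfies $c(x;s,s')=n$ and $c(X\cup w;s,s')\ge m+3$. The condition $q{\restriction}u\in\mathcal Q$ is $(m+3)$-strong. Apply $(*)_m$ to $q{\restriction}u$ and $X\cup\{x\}$ (at most $m+2$ points) to get $q'\le q{\restriction}u$. Since $c(X\cup\{x\};s',r(q'))\ge m+1>n$, property (c1) yields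
\begin{equation}\label{eq:dagger}
c(x;s,r(q'))=n\quad\text{and}\quad c(\vec X;s,r(q'))\ge m+1 .
\end{equation}
For fixed $q'$ and $n$, \eqref{eq:dagger} defines an open set of $(x,\vec X)$, so finitely many $q'$ suffice for each $\mathcal K_{i,n}$. For each of them add an immediate successor $\tau$ of $\sigma$ with $q_\tau=q'$; these are the service successors. Clause (b) holds with the node $u$ from which $q'$ was obtained. We record:
\begin{itemize}
\item[$(\mathrm S_\sigma)$] if $i_\sigma\le i<i^*_\sigma$, $n\le m$, $x\notin B^\delta_i$, $X\cap[x|i]=\emptyset$ and $|X|\le m+1$, then some immediate successor $\tau$ of $\sigma$ has $c(x;e(\sigma),e(\tau))=n$ and $c(X;e(\sigma),e(\tau))\ge m+1$.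
\end{itemize}
Indeed, a nonempty $X$ is the set of entries of a tuple $\vec X$, and if $X=\emptyset$ we take any tuple from $2^\omega\setminus[x|i]$, which is nonempty because $i\ge1$.

This completes the construction. With $e(\sigma)=r(q_\sigma)$, the triple $p=(\Sigma,e,\delta)$ is a frame; the labels of different successors need not be incomparable, or even distinct, and nothing requires it.

\emph{The frame $p$ is a condition.} We show that every $\sigma\in\Sigma_m$ is $(m+1)$-good in $p$; by Lemma~\ref{lem:basic}(a) this gives $p\in\mathbb P$. Clause $(\mathrm L_{m+1})$ follows from $(\mathrm M_\sigma)$. We verify $(\mathrm F_{m+1})$ with threshold $i_\sigma$. Let $i\ge i_\sigma$, $x\notin B^\delta_i$, $X\cap[x|i]=\emptyset$, $|X|\le m+1$ and $n\le m$. Put $\tau_0=\sigma$. As long as $i\ge i^*_{\tau_k}$, delegate: by $(\mathrm M_{\tau_k})$ choose a main successor $\tau_{k+1}$ of $\tau_k$ with $c(X\cup\{x\};e(\tau_k),e(\tau_{k+1}))\ge m+1$. Then $i_{\tau_{k+1}}\le i^*_{\tau_k}\le i$, so $i_{\tau_k}\le i$ holds throughout. Since $\tau_k\in\Sigma_{m+k}$ has $i^*_{\tau_k}\ge m+k$, the process stops at some $k$ with $i_{\tau_k}\le i<i^*_{\tau_k}$.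 Now $(\mathrm S_{\tau_k})$ gives an immediate successor $\tau$ of $\tau_k$ with $c(x;e(\tau_k),e(\tau))=n$ and $c(X;e(\tau_k),e(\tau))\ge m+1$. By (c1), $c(x;e(\sigma),e(\tau))=n$ and $c(X;e(\sigma),e(\tau))\ge m+1$.

\emph{Clauses \textup{(a)} and \textup{(c)}.} By construction $q_\tau\le q_\sigma$ for $\sigma\le\tau$. Let $t\in T(p)$ and $m\in\omega$. Pick $\tau$ of level at least $m$ with $t\subseteq e(\tau)$, and let $\sigma\in\Sigma_m$ be below or equal to $\tau$. Then $t\subseteq r(q_\tau)\in T(q_\tau)\subseteq T(q_\sigma)$. Hence $T(p)\subseteq\bigcup_{\sigma\in\Sigma_m}T(q_\sigma)$. For $m=0$ this is (a), and (c) follows from Lemma~\ref{lem:basic}(e).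
\end{proof}

\section{Bounding and domination}\label{sec:props}

In the first application of fusion, $\rho_m$ asks to enter the $m$-th dense set of a countable model $M$, and the indices are bounded by $\delta=M\cap\omega_1$. There is an obstacle: $(*)_m$ quantifies over all finite sets $X$, not only those in $M$, and pruning by $X\notin M$ may produce an index above $\delta$. But $(*)_m$ mentions $X$ only through the finite sequence $r(q')$, which belongs to $M$, so elementarity lets us replace the condition found by one in $M$.

\begin{lemma}\label{lem:proper}
$\mathbb P$ is proper and $\omega^\omega$-bounding.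
\end{lemma}

\begin{proof}
Let $\theta$ be large and regular, let $M\prec H(\theta)$ be countable and contain $\mathbb P$ and the tower, let $p_0\in\mathbb P\cap M$ and $\delta=M\cap\omega_1$. Let $(D_m:m\in\omega)$ list the dense open subsets of $\mathbb P$ in $M$. We apply Lemma~\ref{lem:fusion} with $\mathcal Q=\mathbb P\cap M$, $w=\emptyset$, and $\rho_m(q,q')$ meaning $q'\in D_m$. Conditions in $M$ have index below $\delta$; their trees are countable, so their nodes lie in $M$ and $\mathcal Q$ is closed under restriction.

To verify $(*)_m$, let $q\in\mathcal Q$ be $(m+3)$-strong and $|X|\le m+2$. By Lemma~\ref{lem:prune} there is $q^-\le q$ with $r(q^-)=r(q)$ and $c(X;r(q),t)\ge m+3$ for all $t\in T(q^-)$ extending $r(q)$. Take $p'\le q^-$ in $D_m$ and a node $\sigma$ of $p'$ so high that $p'{\restriction}\sigma$ is $(m+4)$-strong and $t=r(p'{\restriction}\sigma)$ is longer than $r(q)$. Then $t\in T(q^-)$, so $r(q)\subsetneq t$ and $c(X;r(q),t)\ge m+1$. The condition $p'{\restriction}\sigma$ witnesses in $H(\theta)$ the statement ``there is an $(m+4)$-strong $q'\in D_m$ with $q'\le q$ and $r(q')=t$''. Its parameters are the tower, $D_m$,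 $q$, $m$ and $t\in\Omega\subseteq M$, so a witness $q'$ exists in $M$. This $q'$ is as required.

Let $q_*$ be a $3$-strong restriction of $p_0$, and let $p\le q_*\le p_0$ and $(q_\sigma)$ be given by Lemma~\ref{lem:fusion}. By (b) and (c) of that lemma, for each $m$ the finite set $E_m=\{q_\sigma:\sigma\in\Sigma_{m+1}\}$ is contained in $D_m\cap M$ and is predense below $p$. So $p$ is $(M,\mathbb P)$-generic, and $\mathbb P$ is proper.

Now let $p_0$ be arbitrary, let $\dot x$ be a name for an element of $\omega^\omega$, and choose $M$ containing both. For each $k$, the set of conditions deciding $\dot x(k)$ is some $D_m$; let $g(k)$ be the largest of the finitely many values decided by the members of $E_m$. An extension of $p$ that decides $\dot x(k)$ is compatible with a member of $E_m$ and so decides the same value. Hence $p\le p_0$ forces $\dot x\le g$, with $g\in V$.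
\end{proof}

Let $G\subseteq\mathbb P$ be generic and put $y=\bigcup\{r(p):p\in G\}$. If $p,q\in G$ have the common extension $p'$, then every long enough $t\in T(p')$ lies in $T(p)\cap T(q)$ and so extends both $r(p)$ and $r(q)$; thus $r(p)$ and $r(q)$ are comparable and $r(q)\in T(p)$. The conditions $q$ with $|r(q)|\ge l$ are dense by Lemma~\ref{lem:basic}(b),(c). Therefore $y\in\prod_iO_i$, and $y\in[T(p)]$ for every $p\in G$. Let $\dot y$ be the name for $y$.

In the second application of fusion we fix a point $x_0$ that $p$ has not given up, and on level $m$ we hit it late in color $m+1$ and never again in the colors up to $m$. The index plays a double role. The hits on $x_0$ are made inside $p$, whose index $\alpha$ still allows them. The new condition receives an index $\delta$ that absorbs $x_0$, so that it has no obligation to hit $x_0$, and so that by \eqref{eq:absorb} the service successors can hit other points while sparing $x_0$.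

\begin{lemma}\label{lem:dom}
Let $p\in\mathbb P$ have index $\alpha$, let $x_0\in2^\omega\setminus C_\alpha$ and $h\in\omega^\omega$. There is $p'\le p$ forcing $h(n)\le f_{\dot y}(x_0)(n)$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Restriction keeps the index, so we may assume that $p$ is $3$-strong; write $e=e^p$. Let $\delta\ge\alpha$ absorb $x_0$, let $w=\{x_0\}$, and let $\mathcal Q$ be the set of all restrictions $p{\restriction}u$. Let $\rho_m(q,q')$ mean: $r(q)\subseteq r(q')$, $c(x_0;r(q),r(q'))\ge m+1$, and $x_0$ is $(m+1)$-hit on $(r(q),r(q'))$ at some position $\ge h(m+1)$.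

To verify $(*)_m$, let $q=p{\restriction}u$ be $(m+3)$-strong and $|X|\le m+2$. Put $X^+=X\cup\{x_0\}$ and $X^-=X\setminus\{x_0\}$; then $|X^+|\le m+3$. We move up in three stages.
\begin{itemize}
\item[1.] \emph{Wait.} By Lemma~\ref{lem:basic}(d) there is $u'>u$ with $|e(u')|\ge h(m+1)$ and $c(X^+;e(u),e(u'))\ge m+3$.
\item[2.] \emph{Hit.} As $x_0\notin C_\alpha$, there are arbitrarily large $i$ with $x_0\notin B^\alpha_i$. Choose such an $i$ beyond a threshold of $(\mathrm F_{m+3})$ at $u'$ and so large that the finite set $X^-$ is disjoint from $[x_0|i]$. Then $(\mathrm F_{m+3})$ with $n=m+1$ gives $\tau>u'$ with $c(x_0;e(u'),e(\tau))=m+1$ and $c(X^-;e(u'),e(\tau))\ge m+3$.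
\item[3.] \emph{Regain strength.} By Lemma~\ref{lem:basic}(c),(d) there is $\tau'>\tau$ such that $p{\restriction}\tau'$ is $(m+4)$-strong and $c(X^+;e(\tau),e(\tau'))\ge m+3$.
\end{itemize}
Let $q'=p{\restriction}\tau'$. By (c1), $c(X^+;e(u),e(\tau'))\ge m+1$, which covers both $X$ and $x_0$. The $(m+1)$-hit of stage 2 occurs at a position $\ge|e(u')|\ge h(m+1)$. So $\rho_m(q,q')$ holds.

Let $p'=(\Sigma',e',\delta)\le p$ be given by Lemma~\ref{lem:fusion} with $q_*=p$. By clause (b) and (c1), for $\sigma\in\Sigma'_m$ and every immediate successor $\tau$ of $\sigma$, main or service, $x_0$ is $(m+1)$-hit on $(e'(\sigma),e'(\tau))$ at a position $\ge h(m+1)$, and it is not hit there in any color $\le m$. Let $G\ni p'$ be generic. Then $y\in[T(p')]$, so $y=\bigcup_me'(\sigma_m)$ for a branch $(\sigma_m)$ of $\Sigma'$ by Lemma~\ref{lem:basic}(f). Fix $n\ge1$. There is an $n$-hit of $x_0$ on $(e'(\sigma_{n-1}),e'(\sigma_n))$ at a position $\ge h(n)$, and there is none on $(e'(\sigma_m),e'(\sigma_{m+1}))$ for $m\ge n$. So $\{i:y(i)=(n,x_0|i)\}$ is finite and has an element $\ge h(n)$, that is, $f_y(x_0)(n)\ge h(n)$.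
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
We have seen that $|\mathbb P|\le\aleph_1$ and that $\mathbb P$ is proper and $\omega^\omega$-bounding. Let $X\subseteq2^\omega$ be uncountable and $h\in\omega^\omega$, both in $V$. Given $p$ of index $\alpha$, the set $C_\alpha$ is countable, so there is $x\in X\setminus C_\alpha$, and Lemma~\ref{lem:dom} gives $p'\le p$ forcing $h(n)\le f_{\dot y}(x)(n)$ for $n\ge1$. Hence the set of conditions that force this for some $x\in X$ is dense, and $G$ meets it.
\end{proof}

\section{The model}\label{sec:model}

In a \emph{countable support iteration} $\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi:\xi<\eta\rangle$ with limit $\mathbb P_\eta$, each $\dot{\mathbb Q}_\xi$ is a $\mathbb P_\xi$-name for a forcing notion, $\mathbb P_{\xi+1}$ is the two-step iteration $\mathbb P_\xi*\dot{\mathbb Q}_\xi$, and a condition is nontrivial on only countably many coordinates, which form its support. A forcing has the \emph{$\aleph_2$-c.c.}\ if its antichains have size at most $\aleph_1$; such a forcing preserves all cardinals $\ge\aleph_2$. We use the following standard facts \cite{Shelah,Abraham}.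
\begin{itemize}
\item[(I1)] Countable support iterations of proper forcings are proper, and countable support iterations of proper $\omega^\omega$-bounding forcings are $\omega^\omega$-bounding.
\item[(I2)] Under CH, if all iterands of a countable support iteration are forced to be proper and of size at most $\aleph_1$, then an iteration of length below $\omega_2$ forces CH, and an iteration of length $\omega_2$ has the $\aleph_2$-c.c.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If ZFC is consistent, so is ZFC+CH; let $V$ satisfy ZFC+CH. Define a countable support iteration of length $\omega_2$ in which $\dot{\mathbb Q}_\xi$ names a forcing as in Proposition~\ref{prop:step} in the extension by $\mathbb P_\xi$. This is possible: by induction the iterands below $\xi$ are proper of size at most $\aleph_1$, so $\mathbb P_\xi$ forces CH by (I2). Let $G$ be $\mathbb P_{\omega_2}$-generic, $W=V[G]$, and let $G_\xi$ be the induced $\mathbb P_\xi$-generic filter. By (I1) and (I2), $\omega_1$ is preserved by properness and larger cardinals by the $\aleph_2$-c.c.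

\emph{Step 1: every set of at most $\aleph_1$ elements of $2^\omega$ in $W$ belongs to $V[G_\xi]$ for some $\xi<\omega_2$.} Such a set is coded by a subset of $\omega_1\times\omega$. The latter has a nice name, given by one antichain for each element of $\omega_1\times\omega$. Each antichain has size at most $\aleph_1$, so at most $\aleph_1$ conditions occur, and the union of their countable supports is contained in some $\xi<\omega_2$. Whether such a condition belongs to $G$ is determined by $G_\xi$, so the coded set lies in $V[G_\xi]$.

\emph{Step 2: $\mathfrak d=\aleph_1$.} By (I1), $V\cap\omega^\omega$ is dominating in $W$, and it has size $\aleph_1$ by CH in $V$.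

\emph{Step 3: in $W$, for every uncountable $Y\subseteq2^\omega$ there is $y\in\prod_iO_i$ such that $f_y[Y]$ is dominating.} Choose $Y'\subseteq Y$ of size $\aleph_1$ and, by Step 1, $\xi<\omega_2$ with $Y'\in V[G_\xi]$. The set $Y'$ is uncountable in $V[G_\xi]$, as it is uncountable in the larger model $W$. The model $V[G_{\xi+1}]$ is a generic extension of $V[G_\xi]$ by the $\xi$-th iterand; let $y\in V[G_{\xi+1}]$ be as in Proposition~\ref{prop:step} over $V[G_\xi]$. Given $g\in\omega^\omega\cap W$, take $h\in V$ with $g\le h$, and then $x\in Y'$ with $h(n)\le f_y(x)(n)$ for $n\ge1$. The value $f_y(x)$ is computed from $x$ and $y$ alone, so it is the same in $V[G_{\xi+1}]$ and in $W$. Thus $g\le^*f_y(x)$.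

\emph{Step 4: from $2^\omega$ to $\mathbb R$.} Work in $W$ and let $X\subseteq\mathbb R$ be uncountable. Enumerate $\mathbb Q=\{q_0,q_1,\dots\}$ without repetition and define $\psi:\mathbb R\setminus\mathbb Q\to2^\omega$ by $\psi(x)(k)=1$ if and only if $q_k<x$. The map $\psi$ is injective because $\mathbb Q$ is dense, and continuous because each set $\{x:q_k<x\}$ is clopen in $\mathbb R\setminus\mathbb Q$. By Step 3 there is $y$ such that $f_y[\psi[X\setminus\mathbb Q]]$ is dominating. Let $F(x)=f_y(\psi(x))$ for irrational $x$, and let $F(q_l)$ be the constant function with value $l$. Then $F[X]$ is dominating, and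
\[
U^n_k=\{x\in\mathbb R:F(x)(n)\le k\}=\psi^{-1}\bigl[\{z:f_y(z)(n)\le k\}\bigr]\cup\{q_0,\dots,q_k\}.
\]
The first set on the right is $G_\delta$ in $\mathbb R\setminus\mathbb Q$ by Lemma~\ref{lem:Gdelta} and continuity, hence $G_\delta$ in $\mathbb R$, since $\mathbb R\setminus\mathbb Q$ is $G_\delta$ in $\mathbb R$; the second set is closed. So every $U^n_k$ is $G_\delta$. It follows that $F$ is Borel, because the preimage of a basic open set of $\omega^\omega$ is a finite Boolean combination of sets $U^n_k$. By Lemma~\ref{lem:covers}, the families $\{U^n_k:k\in\omega\}$ for $n$ in a suitable infinite set $I$ are countable $\gamma$-covers of $X$ by $G_\delta$ sets from which no selection covers $X$.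

\emph{Step 5: $\mathfrak c=\aleph_2$.} By Step 1 every element of $2^\omega$ in $W$ lies in one of the $\aleph_2$ models $V[G_\xi]$, each of which satisfies CH; so $\mathfrak c\le\aleph_2$. By Step 4 no uncountable set of reals in $W$ has $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$, so CH fails in $W$ by Proposition~\ref{prop:CH}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, ``Proper Forcing'', \emph{Handbook of Set Theory}.

\bibitem{ST}
Marion Scheepers and Boaz Tsaban, ``The combinatorics of Borel covers'', arXiv:math/0302322 (2003).

\bibitem{Shelah}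
Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}
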